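\title{Plane star-forest decompositions and the size of the convex hull}

\begin{abstract}
We show that if a complete geometric graph on $n\ge 3$ vertices whose convex hull has size $h$ is decomposed into $f$ plane star-forests, then $f\ge\min\{h,n-1\}$. In particular, for odd $n\ge 7$ a decomposition into $\lceil n/2\rceil+1$ plane star-forests forces the hull to have size at most $\lceil n/2\rceil+1$, which answers a question from the work of Anti\'c, Gli\v{s}i\'c and Milivoj\v{c}evi\'c. The proof rotates a chord of the hull through a half-turn and studies the resulting order-reversing map on a finite chain. We also show that for $n\ge4$ and $3\le h\le n$ the smallest number of plane star-forests, over all point sets with these parameters, is $\max\{\lceil n/2\rceil+1,\min\{h,n-1\}\}$.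
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{star} is a connected graph on $k\ge1$ vertices with one vertex of degree $k-1$ and $k-1$ vertices of degree $1$; a single edge and a single vertex are stars. A \emph{star-forest} is a forest whose components are stars, and a \emph{decomposition} of a graph into star-forests is a partition of its edge set into star-forests.

Akiyama and Kano proved that for $n\ge4$ the complete graph $K_n$ can be decomposed into $\lceil n/2\rceil+1$ star-forests and not into fewer. We recall the count behind the lower bound, since we use it later. A star-forest in $K_n$ has at most $n-1$ edges, with equality only for a star through all $n$ vertices, and two such spanning stars share an edge. If $n=2k\ge4$, then $k$ star-forests can cover the $k(2k-1)$ edges only if all of them are spanning stars, which is impossible. If $n=2k-1\ge5$, then $k$ star-forests, none of them a spanning star, cover at most $k(2k-3)<(2k-1)(k-1)$ edges; and if one of them is a spanning star, deleting its center leaves a decomposition of $K_{2k-2}$ into $k-1$ star-forests, which we have just excluded.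

A \emph{geometric graph} is a graph whose vertices are points of the plane in general position (no three collinear) and whose edges are straight line segments. Two edges \emph{cross} if they have a common point that is interior to both, and a geometric graph is \emph{plane} if no two of its edges cross. By general position, two edges with a common endpoint have no other common point, so every star is plane. A complete geometric graph with vertices $v_1,\dots,v_n$ therefore decomposes into the $n-1$ plane stars
\begin{equation}\label{eq:stars}
\{v_iv_j: j>i\},\qquad 1\le i\le n-1 .
\end{equation}
So for $n\ge4$ the number of plane star-forests that a complete geometric graph needs lies between $\lceil n/2\rceil+1$ and $n-1$, and its value depends on the point set. The \emph{size} of the convex hull of a finite point set is the number of points of the set that are vertices of its convex hull. Any four hull vertices span a convex quadrilateral, whose diagonals cross, so a large hull forces many crossings and should force many forests. Anti\'c, Gli\v{s}i\'c and Milivoj\v{c}evi\'c \cite{AGM} proved that for $k\ge3$, if a complete geometric graph on $n=2k$ vertices decomposes into $k+1$ plane star-forests, then its hull has size at most $k+1$. The question that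 we answer was posed in \cite{AGM} and concerns odd $n$.

\begin{quote}
\emph{Let $n\ge7$ be odd, and let $G$ be a complete geometric graph on $n$ vertices that can be decomposed into $\lceil n/2\rceil+1$ plane star-forests. Does the convex hull of $V(G)$ have size at most $\lceil n/2\rceil+1$?}
\end{quote}

The even case does not apply after deleting a vertex: from $n=2k-1$ points and $k+1$ forests one gets $2(k-1)$ points and $(k-1)+2$ forests, one forest too many. Looking only at the hull does not suffice either. The $h$ hull vertices by themselves decompose into $h-1$ stars, so an argument that ignores the other points can bound $h$ at best by the number of forests plus one. For $n=5$ this weaker bound is attained: there $\lceil n/2\rceil+1=4=n-1$, and five points in convex position decompose into four plane stars. Our main result says that the extra one occurs only when as many as $n-1$ forests are available, whatever the parity of $n$.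

\begin{theorem}\label{thm:lower}
Let $G$ be a complete geometric graph on $n\ge3$ vertices whose convex hull has size $h$. If $G$ is decomposed into $f$ plane star-forests, then $f\ge\min\{h,n-1\}$. Equivalently, if $f\le n-2$, then $h\le f$.
\end{theorem}

\begin{corollary}\label{cor:odd}
Let $n\ge7$ be odd, and let $G$ be a complete geometric graph on $n$ vertices that can be decomposed into $\lceil n/2\rceil+1$ plane star-forests. Then the convex hull of $V(G)$ has size at most $\lceil n/2\rceil+1$.
\end{corollary}

\begin{proof}
Here $f=(n+3)/2$, and $(n+3)/2\le n-2$ is equivalent to $n\ge7$. Theorem~\ref{thm:lower} gives $h\le f$.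
\end{proof}

For even $n=2k\ge6$ we have $k+1\le n-2$, and Theorem~\ref{thm:lower} gives the bound of \cite{AGM}. For $h=n$ it says that $n$ points in convex position need $n-1$ plane star-forests. Together with the bound of Akiyama and Kano, Theorem~\ref{thm:lower} is sharp for every hull size.

\begin{theorem}\label{thm:sharp}
For $n\ge4$ and $3\le h\le n$, the minimum $f$ such that some complete geometric graph on $n$ vertices with convex hull of size $h$ decomposes into $f$ plane star-forests is exactly
\[
\max\bigl\{\lceil n/2\rceil+1,\ \min\{h,n-1\}\bigr\}.
\]
In particular, for every $n\ge4$ hull size exactly $\lceil n/2\rceil+1$ occurs with $\lceil n/2\rceil+1$ plane star-forests.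
\end{theorem}

Thus the bound in Corollary~\ref{cor:odd} is best possible for every odd $n\ge7$. Section~\ref{sec:centers} reduces Theorem~\ref{thm:lower} to a statement about the chords of a convex polygon, which Sections~\ref{sec:sweeps} and~\ref{sec:monotone} prove. Section~\ref{sec:construction} proves Theorem~\ref{thm:sharp}.

\section{Centers, leaves and pairwise meeting chords}\label{sec:centers}

Fix a decomposition of $G$ into $f$ plane star-forests, and call the forests \emph{colors}. In every star with at least one edge fix a center; for a single edge choose either endpoint. Every edge of $G$ now has a \emph{center} and a \emph{leaf}. We use three facts.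

\begin{itemize}
\item[(P1)] If $v$ is the leaf of an edge $e$, then $e$ is the only edge of its color at $v$. Hence two distinct edges of the same color with a common endpoint $v$ both have center $v$.
\item[(P2)] Crossing edges have different colors.
\item[(P3)] If $f\le n-2$, then every vertex is the center of at least one edge.
\end{itemize}

Fact (P1) holds because a leaf has degree $1$ in its forest, and (P2) is planarity. For (P3), a vertex that is the leaf of all its $n-1$ edges sees $n-1$ different colors by (P1).

Since $n\ge3$ and the points are in general position, $h\ge3$. The edges between hull vertices are called \emph{chords}; the sides of the hull are chords too. Two chords \emph{meet} if they cross or share an endpoint. By (P1) and (P2), two distinct chords that meet and have different centers have different colors. To force $h$ colors it is therefore enough to find $h$ pairwise meeting chords with pairwise different centers. Such a family uses every hull vertex as a center, so it cannot exist if some hull vertex is the leaf of all its chords. The core of the proof is that this is the only obstruction. The statement no longer involves colors or interior points.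

\begin{proposition}\label{prop:key}
Let $h\ge3$, and suppose that for every chord of a convex $h$-gon one endpoint is chosen as its center, the other being its leaf. Then one of the following holds.
\begin{itemize}
\item[(a)] Some vertex is the leaf of all its $h-1$ chords.
\item[(b)] There are $h$ distinct chords that pairwise meet and have pairwise different centers.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:lower} from Proposition~\ref{prop:key}]
Assume $f\le n-2$ and apply the proposition to the hull. In case (b) the $h$ chords have $h$ different colors. In case (a), let $v$ be the leaf of all its $h-1$ chords; their colors are different by (P1). By (P3), $v$ is the center of some edge $e$ of $G$. By (P1), each of the $h-1$ colors occurs at $v$ only on its chord, and $e$ is none of these chords, so the color of $e$ is a new one. In both cases $f\ge h$.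
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $f\le n-2$ is used only in case (a), and this is also the only place where an edge leaving the set of hull vertices appears. Without it, case (a) gives $h-1$ colors and no more: in the decomposition \eqref{eq:stars} of $n$ points in convex position, $v_n$ is the leaf of all its edges and $f=h-1$. Planarity is used only in case (b). Without it, $n\ge6$ points in convex position decompose into $\lceil n/2\rceil+1<n-1$ star-forests by the theorem of Akiyama and Kano.
\end{remark}

From now on the vertices of the $h$-gon are labeled counterclockwise by $\mathbb Z/h$, and $a\to b$ means that the chord $ab$ has center $a$. For $h=3$ the proposition is immediate: the three sides pairwise meet, and if (a) fails, each of the three vertices is the center of at least one of them, hence of exactly one. The first case with crossings already shows the method.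

\begin{example}[$h=4$]\label{ex:four}
Suppose that (a) fails. The centers of the two diagonals are adjacent vertices, so we may label them such that $0\to2$ and $1\to3$. Consider the side $23$.

If $3\to2$, then $2$ is the leaf of $02$ and $23$, so $2\to1$. The chords $02,12,13,23$ have centers $0,2,1,3$, and they pairwise meet, since the only pairs of chords that do not meet are the two pairs of opposite sides.

If $2\to3$, then $3$ is the leaf of $13$ and $23$, so $3\to0$. The chords $02,23,13,03$ have centers $0,2,1,3$ and pairwise meet.

Both families are traced by a moving chord. In the first, start with $02$ and repeatedly move the center of the current chord one place counterclockwise, keeping the leaf fixed: this gives $02,12,13,23,20$. In the second, move the center one place clockwise: this gives $02,32,31,30,20$. After four moves the chord is back in its first position with its two ends exchanged; it has made a half-turn.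
\end{example}

Both directions are needed. Complete the second case by $0\to1$ and $1\to2$. Then the counterclockwise rule moves $02$ to $12$ and then collapses the chord to the point $2$. The general proof follows the counterclockwise rule only, and shows that when this rule fails to close up, the manner of its failure produces a clockwise family.

\section{Sweeps}\label{sec:sweeps}

In a family of pairwise meeting chords $ab$, the sums $a+b\in\mathbb Z/h$ are pairwise different. Indeed, distinct chords with a common endpoint have different sums, and crossing chords $ab$, $cd$ have integer labels with $a<c<b<d<a+h$, so that $0<(c-a)+(d-b)<h$. A family as in Proposition~\ref{prop:key}(b) therefore contains exactly one chord for each sum. Moving one endpoint one place counterclockwise raises the sum by $1$, so the sum serves as time for the moving chord. To record how far the chord has turned we lift its endpoints to integers, and to let the motion continue after a collapse we admit degenerate chords.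

A \emph{cell} is a pair $(x,y)\in\mathbb Z^2$ with $x\le y\le x+h$. Its \emph{level} is $s=x+y$ and its \emph{width} is $w=y-x\in\{0,\dots,h\}$. Level and width determine the cell, and the cells of level $s$ correspond to the integers $w\in\{0,\dots,h\}$ with $w\equiv s\pmod 2$. A cell is \emph{interior} if $0<w<h$; it then \emph{represents} the chord with endpoints $x\bmod h$ and $y\bmod h$. Cells of width $0$ or $h$ are \emph{boundary} cells. An interior cell $(x,y)$ has \emph{type $X$} if the center of its chord is $x\bmod h$, and \emph{type $Y$} if it is $y\bmod h$. An \emph{$X$-step} goes from $(x,y)$ to $(x+1,y)$, and a \emph{$Y$-step} goes from $(x,y)$ to $(x,y+1)$. Both raise the level by $1$; an $X$-step lowers the width by $1$ and a $Y$-step raises it by $1$.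

The \emph{half-turn} is the map $T(x,y)=(y,x+h)$. It is a bijection of the set of cells, with inverse $(x,y)\mapsto(y-h,x)$, and $T^2(x,y)=(x+h,y+h)$. It has the following properties.

\begin{itemize}
\item[(T1)] $T$ raises the level by $h$ and sends width $w$ to width $h-w$.
\item[(T2)] $T$ preserves the represented chord and interchanges the types $X$ and $Y$.
\item[(T3)] The interior cells that represent a given chord form one $T$-orbit, and for every integer $x$ congruent to an endpoint of the chord this orbit contains a cell with first coordinate $x$.
\end{itemize}

Properties (T1) and (T2) are read off from the formula. For (T3), let $(a,b)$ represent the chord. A cell $(x,y)$ representing the same chord is determined by $x$, since the residue of $y$ is then prescribed and $x<y<x+h$. The cells $T^{2j}(a,b)=(a+jh,b+jh)$ and $T^{2j+1}(a,b)=(b+jh,a+(j+1)h)$ realize all $x\equiv a$ and all $x\equiv b$.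

\begin{definition}
A \emph{sweep} is a sequence of cells $(c_s)_{s\in\mathbb Z}$ such that $c_s$ has level $s$, each $c_{s+1}$ arises from $c_s$ by an $X$-step or a $Y$-step, and $c_{s+h}=Tc_s$ for all $s$. A sweep of interior cells is \emph{forward} if for every $s$ the step from $c_s$ to $c_{s+1}$ has the type of $c_s$, and \emph{backward} if for every $s$ the step from $c_{s-1}$ to $c_s$ has the type of $c_s$.
\end{definition}

In a forward sweep each chord is left by moving its center counterclockwise. In a backward sweep, read with time reversed, each chord is left by moving its center clockwise. The two families of Example~\ref{ex:four} are the forward sweep through $(0,2),(1,2),(1,3),(2,3),(2,4)$ and the backward sweep through $(0,2),(0,3),(1,3),(2,3),(2,4)$.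

\begin{lemma}\label{lem:sweep}
Let $(c_s)$ be a sweep of interior cells. Then the chords represented by $c_0,\dots,c_{h-1}$ are distinct and pairwise meet. If the sweep is forward or backward, then these chords have pairwise different centers, so that Proposition~\ref{prop:key}\textup{(b)} holds.
\end{lemma}

\begin{proof}
Let $0\le s<s'\le h-1$, $c_s=(x,y)$ and $c_{s'}=(x',y')$. By (T3) and (T1), cells that represent the same chord have levels congruent modulo $h$, so the two chords are distinct. Both coordinates are nondecreasing along a sweep, and $c_{s'}$ comes between $c_s$ and $c_{s+h}=(y,x+h)$. Hence $x\le x'\le y$ and $y\le y'\le x+h$. If $x<x'<y<y'<x+h$, then $x,x',y,y'$ are four distinct vertices in cyclic order and the chords are the diagonals of a convex quadrilateral, so they cross. If one of the four inequalities is an equality, the chords share an endpoint.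

Now suppose that two of these chords have the same center, and let $v$ be an integer representing it. The sweep contains the whole $T$-orbit of each of its cells. By (T3) it contains two distinct cells $c_t,c_{t'}$, with $t<t'$, that represent the two chords and have first coordinate $v$; both have type $X$. In a forward sweep, $c_t$ is left by an $X$-step, so every later cell has first coordinate at least $v+1$, which contradicts the choice of $c_{t'}$. In a backward sweep, $c_{t'}$ is entered by an $X$-step, so every earlier cell has first coordinate at most $v-1$, which contradicts the choice of $c_t$.
\end{proof}

\section{An order-reversing return map}\label{sec:monotone}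

The counterclockwise rule is a map $N$ from cells to cells:
\[
N(x,y)=\begin{cases}(x+1,y)&\text{if $(x,y)$ is interior of type $X$, or has width $h$,}\\ (x,y+1)&\text{if $(x,y)$ is interior of type $Y$, or has width $0$.}\end{cases}
\]
At a boundary cell, $N$ makes the only step that leads to a cell. A forward sweep is an orbit of $N$ that stays interior and closes up after a half-turn, that is, $N^hc=Tc$. This suggests looking for fixed points of the \emph{return map}
\[
M=T^{-1}N^h .
\]
The centers are arbitrary, so we have no control over individual steps of $N$. What survives is monotonicity: two orbits can merge but cannot pass each other. For cells $c,c'$ of the same level write $c\le c'$ if the width of $c$ is at most the width of $c'$. Each level is a finite chain in which consecutive widths differ by $2$.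

\begin{lemma}\label{lem:maps}
Let $c,c'$ be cells of the same level.
\begin{itemize}
\item[(i)] If $c\le c'$, then $Nc\le Nc'$. If $c<c'$, then $Tc>Tc'$ and $T^{-1}c>T^{-1}c'$.
\item[(ii)] $NT=TN$.
\item[(iii)] $M$ maps every level to itself, commutes with $N$ and with $T$, and reverses order: if $c\le c'$, then $Mc\ge Mc'$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $c<c'$ have widths $w<w'$, then $w'\ge w+2$, so $Nc$ has width at most $w+1\le w'-1$, and $Nc'$ has width at least $w'-1$. The statements on $T^{\pm1}$ follow from (T1).

(ii) Since $T(x+1,y)=T(x,y)+(0,1)$ and $T(x,y+1)=T(x,y)+(1,0)$, the map $T$ turns $X$-steps into $Y$-steps and conversely. By (T1) and (T2) it also interchanges the cells at which $N$ makes an $X$-step with those at which $N$ makes a $Y$-step.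

(iii) $N^h$ raises the level by $h$ and $T^{-1}$ lowers it by $h$. The commutation follows from (ii), and the reversal of order from (i).
\end{proof}

A fixed point of $M$ gives a forward sweep unless its orbit touches the boundary, and in that event the orbit exhibits a vertex as in alternative (a).

\begin{lemma}\label{lem:fixed}
If $M$ has a fixed point, then \textup{(a)} or \textup{(b)} of Proposition~\ref{prop:key} holds.
\end{lemma}

\begin{proof}
Let $Mc=c$, where $c$ has level $r$, so $N^hc=Tc$. Put $c_s=N^{s-r}c$ for $s\ge r$. Then $c_{s+h}=N^{s-r}Tc=Tc_s$ for $s\ge r$. For $s<r$ put $c_s=T^{-j}c_{s+jh}$ with any $j$ such that $s+jh\ge r$; the choice of $j$ does not matter, by the previous identity. Since $N$ commutes with $T^{-j}$, we have $c_{s+1}=Nc_s$ and $c_{s+h}=Tc_s$ for all $s\in\mathbb Z$. So $(c_s)$ is a sweep. If all its cells are interior, it is forward by the definition of $N$, and Lemma~\ref{lem:sweep} gives (b).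

Otherwise some $c_s$ is a boundary cell. If $c_s$ has width $h$, then $c_{s-h}$ has width $0$ by (T1), so we may assume $c_s=(x,x)$. Then $c_{s+h}=(x,x+h)$. The first coordinate is the same at both ends, so the $h$ steps in between are $Y$-steps and $c_{s+j}=(x,x+j)$ for $0\le j\le h$. For $1\le j\le h-1$ the interior cell $(x,x+j)$ is left by a $Y$-step, so it has type $Y$. Thus $x$ is the leaf of all its $h-1$ chords, which is (a).
\end{proof}

A continuous order-reversing map of a closed interval to itself has a fixed point. On a finite chain the fixed point can be missing, as for the map that swaps two elements; it falls into the gap between two neighbors. To locate this gap, put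
\[
L=\{c: Mc>c\},\qquad U=\{c: Mc<c\}.
\]

\begin{example}\label{ex:gap}
Let $h=4$ with $0\to1$, $1\to2$, $2\to3$, $3\to0$, $0\to2$, $1\to3$, as after Example~\ref{ex:four}; see Figure~\ref{fig:strip}. Cells of width $1$ have type $X$ and cells of width $3$ have type $Y$. A cell $(x,x+2)$ has type $X$ for $x\equiv0,1$ and type $Y$ for $x\equiv2,3\pmod 4$. An orbit of $N$ that reaches width $0$ or $1$ alternates between these two widths, and $T^{-1}$ sends them to widths $4$ and $3$. So $L$ contains all cells of width at most $1$ and the cells of width $2$ and type $X$. In the same way, $U$ contains all remaining cells, and $M$ has no fixed point. On odd levels the gap between $L$ and $U$ is at width $2$; on levels $s\equiv2,4\pmod 8$ it is at width $3$, and on levels $s\equiv6,0\pmod 8$ at width $1$. The width of the gap at level $s+1$ has the parity of $s$, so it is the width of a cell $c_s$ of level $s$. These cells form the backward sweep found in Example~\ref{ex:four}.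
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.15cm,y=0.8cm,>=stealth]
\draw[line width=6pt,gray!30,line join=round,line cap=round] (1,3)--(2,2)--(3,3)--(4,2)--(5,1)--(6,2)--(7,1)--(8,2)--(9,3);
\foreach \s in {2,4,6,8}{
  \draw[->,shorten <=3pt,shorten >=3pt] (\s,0)--+(1,1);
  \draw[->,shorten <=3pt,shorten >=3pt] (\s,4)--+(1,-1);
  \fill (\s,0) circle (2.2pt);
  \draw[fill=white] (\s,4) circle (2.2pt);}
\foreach \s in {1,3,5,7}{
  \draw[->,shorten <=3pt,shorten >=3pt] (\s,1)--+(1,-1);
  \draw[->,shorten <=3pt,shorten >=3pt] (\s,3)--+(1,1);}
\foreach \s in {1,3,5,7,9}{
  \fill (\s,1) circle (2.2pt);
  \draw[fill=white] (\s,3) circle (2.2pt);}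
\foreach \s in {2,4}{
  \draw[->,shorten <=3pt,shorten >=3pt] (\s,2)--+(1,-1);
  \fill (\s,2) circle (2.2pt);}
\foreach \s in {6,8}{
  \draw[->,shorten <=3pt,shorten >=3pt] (\s,2)--+(1,1);
  \draw[fill=white] (\s,2) circle (2.2pt);}
\foreach \s in {1,...,9}{\node at (\s,-0.7) {\small $\s$};}
\foreach \w in {0,...,4}{\node at (0.3,\w) {\small $\w$};}
\node at (10,-0.7) {\small level};
\node at (0.3,4.7) {\small width};
\end{tikzpicture}
\caption{The cells of levels $1$ to $9$ for a quadrilateral in which the side with endpoints $i,i+1$ has center $i$ and the diagonals $02$, $13$ have centers $0$, $1$. Arrows show the map $N$, which moves the center of a chord one place counterclockwise. Cells of $L$ are black and cells of $U$ are white; no arrow joins the two sets. The gray path is the backward sweep; at levels $2$ to $6$ it visits $(0,2),(0,3),(1,3),(2,3),(2,4)$.}\label{fig:strip}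
\end{figure}

The same happens in general. The map $N$ preserves $L$ and $U$, so when the gap moves up, the cell just above it must have been pushed up, and when the gap moves down, the cell just below it must have been pushed down. This determines the type of the cell toward which the gap moves.

\begin{lemma}\label{lem:nofixed}
If $M$ has no fixed point, then there is a backward sweep, so that Proposition~\ref{prop:key}\textup{(b)} holds.
\end{lemma}

\begin{proof}
By assumption every cell lies in $L$ or in $U$.

\emph{The gap.} If $c\in L$ and $c'<c$, then $Mc'\ge Mc>c>c'$, so $c'\in L$. Thus on each level $L$ is an initial segment of the chain. The lowest cell $c$ of a level satisfies $Mc\ge c$, hence lies in $L$, and the highest cell satisfies $Mc\le c$, hence lies in $U$. So for every $s$ there is a unique integer $m_s\equiv s+1\pmod2$ such that a cell of level $s$ lies in $L$ if its width is less than $m_s$ and in $U$ if its width is greater than $m_s$; there are cells $\ell_s\in L$ and $u_s\in U$ of level $s$ with widths $m_s-1$ and $m_s+1$. In particular $1\le m_s\le h-1$.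

\emph{Invariance under $N$.} If $c\in L$, then $M(Nc)=N(Mc)\ge Nc$, and equality is excluded because $M$ has no fixed point; so $Nc\in L$. If $c\in U$, then $M(Nc)=N(Mc)\le Nc$, so $Nc\in U$.

\emph{Symmetry under $T$.} If $c\in L$, then $M(Tc)=T(Mc)<Tc$, so $Tc\in U$; if $c\in U$, then $M(Tc)=T(Mc)>Tc$, so $Tc\in L$. Therefore $Tu_s\in L$ and $T\ell_s\in U$; these cells have level $s+h$ and widths $h-m_s-1$ and $h-m_s+1$. Hence
\begin{equation}\label{eq:gap}
m_{s+h}=h-m_s .
\end{equation}

\emph{How the gap moves.} Let $z$ be the cell of level $s+1$ and width $m_s$.

Suppose $z\in L$. The cell $Nu_s$ has width $m_s$ or $m_s+2$ and lies in $U$, so it is not $z$ and has width $m_s+2$. The neighbors $z\in L$ and $Nu_s\in U$ give $m_{s+1}=m_s+1$, which is the width of $u_s$. Since this width lies between $1$ and $h-1$, the cell $u_s$ is interior, and since $N$ raises its width, it has type $Y$.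

Suppose $z\in U$. The cell $N\ell_s$ has width $m_s$ or $m_s-2$ and lies in $L$, so it is not $z$ and has width $m_s-2$. The neighbors $N\ell_s\in L$ and $z\in U$ give $m_{s+1}=m_s-1$, which is the width of $\ell_s$. The cell $\ell_s$ is interior for the same reason as before, and since $N$ lowers its width, it has type $X$.

\emph{The sweep.} Let $c_s$ be the cell of level $s$ and width $m_{s+1}$. We have shown that $c_s$ is interior, and that either $m_{s+1}=m_s+1$ and $c_s$ has type $Y$, or $m_{s+1}=m_s-1$ and $c_s$ has type $X$. The passage from $c_{s-1}$ to $c_s$ raises the level by $1$ and changes the width from $m_s$ to $m_{s+1}$, so it is a $Y$-step in the first case and an $X$-step in the second. By (T1) and \eqref{eq:gap}, $Tc_s$ has level $s+h$ and width $h-m_{s+1}=m_{s+h+1}$, so $Tc_s=c_{s+h}$. Thus $(c_s)$ is a backward sweep, and Lemma~\ref{lem:sweep} applies.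
\end{proof}

Lemmas~\ref{lem:fixed} and~\ref{lem:nofixed} together prove Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:lower}.

\section{Point sets that need few forests}\label{sec:construction}

The upper bound in Theorem~\ref{thm:sharp} comes from one family of point sets, from which interior points are deleted.

\begin{lemma}\label{lem:construction}
For all $k\ge2$ and $3\le h\le k+1$ there is a set of $2k$ points in general position with hull size $h$ whose complete geometric graph decomposes into $k+1$ plane star-forests.
\end{lemma}

\begin{proof}
\emph{The decomposition.} Call the vertices $p_1,\dots,p_k,q_1,\dots,q_k$. Let $F_0=\{p_iq_i:1\le i\le k\}$, and for $1\le i\le k$ let $F_i$ consist of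
\begin{itemize}
\item the star with center $p_i$ and leaves $p_j$ $(j<i)$ and $q_j$ $(j>i)$, and
\item the star with center $q_i$ and leaves $q_j$ $(j<i)$ and $p_j$ $(j>i)$.
\end{itemize}
The two stars of $F_i$ are vertex-disjoint, and $F_0$ is a matching, so $F_0,\dots,F_k$ are star-forests. For $j<i$ the edges $p_ip_j$ and $q_iq_j$ lie in $F_i$ only. The edge $p_aq_b$ lies in $F_a$ only if $a<b$, in $F_b$ only if $a>b$, and in $F_0$ only if $a=b$. So this is a decomposition. For $k=2$ it is the partition of $K_4$ into three perfect matchings, and a triangle with one point inside is a suitable drawing.

\emph{A first placement.} We begin with a degenerate placement, in which the $p_i$ are collinear, and perturb it afterward. Put $p_i=(0,i)$, and place the $q_i$ to the left of the line $x=0$. For $j,l>i$ the edge $p_iq_j$ must avoid $q_ip_l$; as $p_i$ lies below $p_l$, we want $q_j$ below the line $q_ip_l$, and the strongest of these conditions is the one for $l=i+1$. The edge $p_jq_j$ must avoid $p_iq_i$; as $p_j$ lies above $p_i$, we want $q_j$ above the line $q_ip_i$. Let $\Delta_i$ be the triangle $q_ip_ip_{i+1}$ for $1\le i<k$. Both wishes are met by the condition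
\begin{equation}\label{eq:nested}
q_j\in\operatorname{int}\Delta_i\qquad\text{for all }1\le i<j\le k ;
\end{equation}
see Figure~\ref{fig:construction}. To satisfy it, let $q_1$ be any point with negative abscissa and choose the other points in order. Suppose $q_i$ lies in the open set $O=\operatorname{int}\Delta_1\cap\dots\cap\operatorname{int}\Delta_{i-1}$ (the whole plane if $i=1$). Since $q_i$ is a vertex of $\Delta_i$, the set $O$ contains a point of $\operatorname{int}\Delta_i$; take such a point as $q_{i+1}$. Write $q_i=(a_i,b_i)$. As $q_i$ is the leftmost point of $\Delta_i$ and $\Delta_i$ lies in $x\le0$, we have $a_1<a_2<\dots<a_k<0$.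

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.2cm,y=1.6cm]
\fill[gray,opacity=0.2] (-6,1.5)--(0,1)--(0,2)--cycle;
\fill[gray,opacity=0.3] (-3.5,1.4)--(0,2)--(0,3)--cycle;
\draw[thick] (-3.5,1.4)--(0,1)--(-2.6,1.67);
\draw[thick,dashed] (0,2)--(-6,1.5)--(0,3);
\foreach \i in {1,2,3}{\fill (0,\i) circle (2pt) node[right] {$p_{\i}$};}
\fill (-6,1.5) circle (2pt) node[left] {$q_1$};
\fill (-3.5,1.4) circle (2pt) node[below=4pt] {$q_2$};
\fill (-2.6,1.67) circle (2pt) node[below left=-2pt] {$q_3$};
\node at (-0.5,1.5) {$\Delta_1$};
\node at (-0.5,2.35) {$\Delta_2$};
\end{tikzpicture}
\caption{The first placement for $k=3$. The triangle $\Delta_1=q_1p_1p_2$ contains $q_2$ and $q_3$ in its interior, and $\Delta_2=q_2p_2p_3$ contains $q_3$. The forest $F_1$ consists of the solid star with center $p_1$ and the dashed star with center $q_1$.}\label{fig:construction}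
\end{figure}

\emph{Edges in different components of one forest are disjoint closed segments.} In $F_0$, let $i<j$. The point $q_j$ is strictly above the line $q_ip_i$ by \eqref{eq:nested}, and so is $p_j$. Hence the segment $p_jq_j$ lies in an open half-plane bounded by this line and misses $p_iq_i$.

In $F_i$ with $i\ge1$, compare an edge $e$ at $p_i$ with an edge $e'$ at $q_i$. First let $e'=q_ip_l$ with $l>i$. The points $p_j$ with $j\le i$ are strictly below the line $q_ip_l$. The vertices of $\Delta_i$ are on or below this line, so $\operatorname{int}\Delta_i$ is strictly below it, and so are the points $q_j$ with $j>i$. Thus the whole star with center $p_i$ lies in the open half-plane below the line, and $e$ misses $e'$. Now let $e'=q_iq_l$ with $l<i$. Then $e'$ lies in $x\le a_i$, while all vertices of the star with center $p_i$ have abscissa greater than $a_i$, so again $e$ misses $e'$.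

There are finitely many such pairs of disjoint compact segments; let $\delta>0$ be the smallest distance within a pair. If every point moves by less than $\delta/2$, then every point of every segment moves by less than $\delta/2$, and all these pairs stay disjoint. The two perturbations below move every point by less than $\delta/4$ each.

\emph{Choosing the hull.} Let $\Delta$ be the triangle $q_1p_1p_k$. It contains $\Delta_1$, so $q_2,\dots,q_k\in\operatorname{int}\Delta$, while $p_2,\dots,p_{k-1}$ lie on the side $p_1p_k$. We push $h-3$ of the latter outward and the others inward. Choose $S\subseteq\{2,\dots,k-1\}$ with $|S|=h-3$, which is possible because $h\le k+1$. Let $\varphi(y)=(y-1)(k-y)$ and $\varepsilon>0$. For $1<i<k$ move $p_i$ to $(\varepsilon\varphi(i),i)$ if $i\in S$, and to $(-\varepsilon\varphi(i),i)$ if $i\notin S$; here $\varphi(i)>0$. The points $q_1,p_1,p_k$ do not move. For small $\varepsilon$ the following hold.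
\begin{itemize}
\item The points $p_i$ with $1<i<k$ and $i\notin S$ lie in $\operatorname{int}\Delta$, as do $q_2,\dots,q_k$.
\item All $2k$ points lie in the convex region $K=\{(x,y):x\le\varepsilon\varphi(y)\}$; for $q_j$ this holds because $a_j<0$ is fixed and $\varepsilon\varphi(b_j)\to0$. The points $p_1$, $p_k$ and $p_i$ with $i\in S$ lie on the parabola that bounds $K$, and the tangent at such a point meets $K$ only there. So each of them lies on a line that has all the other points strictly on one side.
\item The vertical line through $q_1$ has all the other points strictly to its right.
\end{itemize}
Hence exactly the $3+|S|=h$ points $q_1,p_1,p_k$ and $p_i$ $(i\in S)$ are hull vertices.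

\emph{General position.} Lying in the interior of the triangle $q_1p_1p_k$, and lying on a line of a given direction with all other points strictly on one side, are conditions given by finitely many strict inequalities in the coordinates, so they survive small perturbations. Move the points one at a time, each by a small amount, off the finitely many lines spanned by pairs of other distinct points already treated. The result is in general position and has hull size $h$. Edges in different components of one forest are still disjoint, and edges of one star do not cross. So all $k+1$ forests are plane.
\end{proof}

The restriction $h\le k+1$ entered only through the number $k-2$ of points that can be pushed outward; by Theorem~\ref{thm:lower} it cannot be relaxed when $k\ge3$.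

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Every decomposition into $f$ plane star-forests has $f\ge\lceil n/2\rceil+1$ by the theorem of Akiyama and Kano and $f\ge\min\{h,n-1\}$ by Theorem~\ref{thm:lower}. It remains to find a point set that attains the maximum of the two bounds.

If $h=n$, this maximum is $n-1$, because $n-1\ge\lceil n/2\rceil+1$ for $n\ge4$, and the stars \eqref{eq:stars} on $n$ points in convex position attain it.

Let $h\le n-1$, so that the maximum is $\max\{\lceil n/2\rceil+1,h\}=k+1$ with $k=\max\{\lceil n/2\rceil,h-1\}$. Then $k\ge2$, $h\le k+1$ and $2k\ge n$. Take the $2k$ points of Lemma~\ref{lem:construction} with hull size $h$. Of these, $2k-h\ge2k-n$ are not hull vertices; delete $2k-n$ of them. The hull does not change. Deleting a leaf of a star leaves a star and deleting its center leaves isolated vertices, so each forest remains a plane star-forest. We obtain $n$ points with hull size $h$ and a decomposition into at most $k+1$ plane star-forests.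

For the last statement take $h=\lceil n/2\rceil+1$, which satisfies $3\le h\le n-1$ for $n\ge4$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AGM}
Todor Anti\'c, Jelena Gli\v{s}i\'c, Milan Milivoj\v{c}evi\'c,
\emph{Star-Forest Decompositions of Complete Graphs},
arXiv:2402.11044 (2024).

\end{thebibliography}
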